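# Under Martin's Axiom, $\mathfrak c\not\to(\mathfrak c,\omega+2)^2$

## 1. The theorems, and what they say

Throughout, $\mathfrak c=2^{\aleph_0}$ and $\mathrm{MA}$ is Martin's Axiom.

**Theorem A (ZFC).** $\mathrm{MA}$ implies $\mathfrak c\not\to(\mathfrak c,\omega+2)^2$. Hence the theory $\mathrm{ZFC}+\mathrm{MA}+\forall\alpha<\omega_1\,[\mathfrak c\to(\mathfrak c,\alpha)^2]$ is inconsistent. No hypothesis beyond ZFC is used.

**Theorem B.** Assume $\mathrm{MA}$. For every ordinal $\alpha$: $\mathfrak c\to(\mathfrak c,\alpha)^2$ holds if and only if $\alpha\le\omega+1$.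

**Theorem C.**

1. Under $\mathrm{MA}$ there is $f:[\mathfrak c]^2\to\omega$ such that $f''[X]^2=\omega$ for every $X\in[\mathfrak c]^{\mathfrak c}$, while no set $Y$ of order type $\omega+2$ satisfies $0\notin f''[Y]^2$.
2. Theorem A and part 1 need $\mathrm{MA}$ only for posets $\mathbb P$ such that $\mathbb P\times\mathbb Q$ is c.c.c. for every c.c.c. poset $\mathbb Q$.

Dilip Raghavan and Stevo Todorcevic ask in "Suslin trees, the bounding number, and partition relations", arXiv:1602.07901 (2016), whether $\mathrm{ZFC}+\mathrm{MA}+\forall\alpha<\omega_1\,[\mathfrak c\to(\mathfrak c,\alpha)^2]$ is consistent. Theorem A answers this negatively.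

The notation means the following. For a set $S$ of ordinals, $[S]^2$ is the set of unordered pairs from $S$. The relation $\alpha\to(\beta,\gamma)^2$ says that for every $c:[\alpha]^2\to 2$, either there is $X\subset\alpha$ of order type $\beta$ with $c$ constantly $0$ on $[X]^2$, or there is $X\subset\alpha$ of order type $\gamma$ with $c$ constantly $1$ on $[X]^2$. The crossed arrow is the negation. Similarly, $\omega_1\to(\alpha)^2_k$ says that every colouring of $[\omega_1]^2$ with $k$ colours has a homogeneous set of order type $\alpha$.

I read a $2$-colouring as a graph, with the pairs of colour $1$ as edges. A *clique* is a set of pairwise adjacent ordinals, and an *independent* set is a set of pairwise non-adjacent ones. So $\mathfrak c\to(\mathfrak c,\alpha)^2$ says that every graph on $\mathfrak c$ has an independent set of type $\mathfrak c$ or a clique of type $\alpha$. A subset of $\mathfrak c$ has type $\mathfrak c$ exactly when it has cardinality $\mathfrak c$, and then it is unbounded in $\mathfrak c$. To prove Theorem A we must build a graph on $\mathfrak c$ in which every set of size $\mathfrak c$ contains an edge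 and no clique has type $\omega+2$.

Order type is finer than size. The set $\{0,1,2,\dots\}\cup\{\omega,\omega+5\}$ has type $\omega+2$: an increasing $\omega$-sequence followed by two more points above it. Forbidding cliques of type $\omega+2$ does not forbid infinite cliques.

## 2. Tools

**Martin's Axiom.** A poset is *c.c.c.* if it has no uncountable set of pairwise incompatible elements. $\mathrm{MA}$ says that for every c.c.c. poset $\mathbb P$ and every family of fewer than $\mathfrak c$ dense subsets of $\mathbb P$, there is a filter on $\mathbb P$ meeting all of them. If CH holds, only countably many dense sets are at stake and such a filter always exists, so CH implies $\mathrm{MA}$ in this form. Theorem A therefore covers the CH case as well, and in Section 4 we do that case by hand.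

**Cantor space.** For $s\in2^{<\omega}$ let $[s]=\{f\in2^\omega:s\subset f\}$. For $f\ne g$ in $2^\omega$, or incomparable $f,g\in2^{<\omega}$, let $\Delta(f,g)=\min\{n:f(n)\ne g(n)\}$. For example, sequences beginning $0110$ and $0100$ have $\Delta=2$. A closed set $O\subset2^\omega$ is nowhere dense iff every $[s]$ contains some $[u]$ disjoint from $O$.

**Fact 1.** $\mathfrak c^\omega=\mathfrak c$ and $\mathrm{cf}(\mathfrak c)>\omega$ (ZFC).

**Fact 2.** Under $\mathrm{MA}$, $2^\omega$ is not a union of fewer than $\mathfrak c$ closed nowhere dense sets.

*Proof.* Let $\mathcal O$ be a family of fewer than $\mathfrak c$ closed nowhere dense sets. Cohen forcing $2^{<\omega}$, ordered by reverse extension, is countable and hence c.c.c. For $O\in\mathcal O$ the set $\{s:[s]\cap O=\emptyset\}$ is dense, and so is $\{s:|s|\ge n\}$ for each $n$. The union of a filter meeting all these sets is a point of $2^\omega$ lying in no $O\in\mathcal O$. $\square$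

**Fact 3 (Baumgartner–Hajnal, *A proof (involving Martin's axiom) of a partition relation*, Fund. Math. 78 (1973)).** In ZFC, $\omega_1\to(\alpha)^2_k$ for all $\alpha<\omega_1$ and $k<\omega$. We only need $\alpha=\omega+2$.

**Fact 4 (Martin–Solovay).** $\mathrm{MA}$ implies that $\mathfrak c$ is regular. Among the theorems, only B uses this.

**Fact 5.** Every sequence $\langle\xi_i:i<\omega_1\rangle$ of ordinals is constant or strictly increasing on some uncountable $I\subset\omega_1$.

*Proof.* Suppose no value is taken uncountably often. Let $\gamma$ be the least ordinal for which $J=\{i:\xi_i<\gamma\}$ is uncountable. For $i\in J$, the set $\{j:\xi_j<\xi_i\}$ is countable by minimality of $\gamma$, and $\{j:\xi_j=\xi_i\}$ is countable by assumption. So for each $i\in J$ only countably many $j\in J$ satisfy $j\le i$ or $\xi_j\le\xi_i$. By recursion of length $\omega_1$ we can always choose a next index in $J$ larger than all earlier ones and with a larger value. $\square$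

## 3. Cliques of type $\omega+1$ cannot be avoided; a graph of Sierpiński

Before building a graph without cliques of type $\omega+2$, let us see which cliques are forced. Let $\kappa$ be regular and uncountable; under $\mathrm{MA}$ this applies to $\kappa=\mathfrak c$.

Start with triangles. Let a graph on $\kappa$ have no triangle. If some vertex has $\kappa$ neighbours, these neighbours form an independent set of size $\kappa$. If every vertex has fewer than $\kappa$ neighbours, choose $x_\nu$ for $\nu<\kappa$ by recursion outside all earlier points and all their neighbours. At each step fewer than $\kappa$ sets of size less than $\kappa$ are excluded, so by regularity something is left. The result is again an independent set of size $\kappa$. Hence $\kappa\to(\kappa,3)^2$. The same relation holds with $\omega+1$ in place of $3$; this is a classical theorem of Erdős–Rado.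

**Proposition 6.** If $\kappa$ is regular and uncountable, then $\kappa\to(\kappa,\omega+1)^2$.

*Proof.* Let $\sim$ be a graph on $\kappa$ with no independent set of size $\kappa$. We find a clique of type $\omega+1$.

**Step 1: a submodel that supplies the top point.** Let $\chi$ be large. We want $N\prec H(\chi)$ with $\kappa,\sim\,\in N$, $|N|<\kappa$ and $\theta:=N\cap\kappa\in\kappa$. Start with a countable $N_0\prec H(\chi)$ containing $\kappa$ and $\sim$. Given $N_n$ with $|N_n|<\kappa$, the ordinal $\sup(N_n\cap\kappa)$ is below $\kappa$ by regularity, so there is $N_{n+1}\prec H(\chi)$ of size less than $\kappa$ containing $N_n$ and all ordinals below $\sup(N_n\cap\kappa)$ as elements. Let $N=\bigcup_nN_n$. Then $N\prec H(\chi)$, and $|N|<\kappa$ because $\mathrm{cf}(\kappa)>\omega$. If $\beta\in N_n\cap\kappa$, then $\beta+1\in N_n$, so every ordinal below $\beta$ is in $N_{n+1}$. So $N\cap\kappa$ is an ordinal, and it is less than $\kappa$ because $|N|<\kappa$.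

**Step 2: the points below $\theta$.** We choose $x_0<x_1<\cdots<\theta$, keeping a set $X_n\in N$ with $X_n\subset\kappa$ and $\theta\in X_n$. Put $X_0=\kappa$. Given $X_n$, by elementarity let $A_n\in N$ be a maximal independent subset of $X_n$. By assumption $|A_n|<\kappa$, so $|A_n|\in N\cap\kappa=\theta$, and hence every ordinal below $|A_n|$ is in $N$. Some bijection from $|A_n|$ onto $A_n$ lies in $N$, so $A_n\subset N$. Thus $A_n\subset\theta$, and in particular $\theta\notin A_n$. Since $\theta\in X_n$ and $A_n$ is maximal, $A_n\cup\{\theta\}$ is not independent, so there is $x_n\in A_n$ with $x_n\sim\theta$. Put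
$$X_{n+1}=\{\eta\in X_n:\eta>x_n,\ \eta\sim x_n\}.$$
This set is in $N$, because $x_n\in N$, and it contains $\theta$.

**Step 3: it is a clique.** For $m<n$ we have $x_n\in X_n\subset X_{m+1}$, so $x_m<x_n$ and $x_m\sim x_n$. Hence $\{x_n:n<\omega\}\cup\{\theta\}$ is a clique of type $\omega+1$. $\square$

So under $\mathrm{MA}$ a graph as in Theorem A must contain cliques of type $\omega+1$. The graph has to forbid exactly the second point on top.

Here is a natural first candidate, Sierpiński's graph. Let $\langle r_\xi:\xi<\mathfrak c\rangle$ enumerate $\mathbb R$ without repetition, and join $\xi<\eta$ iff $r_\xi<r_\eta$. An independent set of type $\omega_1$, or a clique of type $\omega_1$, would give a strictly monotone $\omega_1$-sequence of reals, which is impossible since consecutive terms are separated by distinct rationals. So $\mathfrak c\not\to(\mathfrak c,\omega_1)^2$ in ZFC, and this is why the question concerns $\alpha<\omega_1$.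

The graph does not settle $\omega+2$, because it contains cliques of that type. To see this, note that for every uncountable $R\subset\mathbb R$ there is a rational $q$ with both $R\cap(-\infty,q)$ and $R\cap(q,\infty)$ uncountable. Otherwise let $a$ be the supremum in $[-\infty,\infty]$ of the rationals $q$ with $R\cap(-\infty,q)$ countable. Then $R\cap(-\infty,a)$ is countable. For rational $q>a$ the set $R\cap(-\infty,q)$ is uncountable, so $R\cap(q,\infty)$ is countable. Therefore $R\cap(a,\infty)$ is countable, and so is $R$, a contradiction. Now apply this to $R=\{r_\xi:\xi<\omega_1\}$ repeatedly. First split at $q^*$; then split the part right of $q^*$ at $q^{**}$; then split the part left of $q^*$ at $q_0$, the part in $(q_0,q^*)$ at $q_1$, and so on. We get rationals $q_0<q_1<\cdots<q^*<q^{**}$ such that each $(q_n,q_{n+1})$, as well as $(q^*,q^{**})$ and $(q^{**},\infty)$, contains uncountably many points of $R$. Choose $x_0<x_1<\cdots<\omega_1$ with $r_{x_n}\in(q_n,q_{n+1})$, then $\eta<\omega_1$ above all $x_n$ with $r_\eta\in(q^*,q^{**})$, then $y\in(\eta,\omega_1)$ with $r_y>q^{**}$. This is a clique of type $\omega+2$.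 So the edges have to be chosen more sparingly.

## 4. Closed sets as neighbourhoods, and the case of CH

We build the graph by recursion on its vertices, deciding at stage $y$ which $x<y$ are joined to $y$. Each vertex $y$ receives a point $z_y\in2^\omega$ and a closed set $O_y$, and the topology decides adjacency.

**The frame.** Fix an enumeration $\langle A_\xi:\xi<\mathfrak c\rangle$ of all countably infinite subsets of $\mathfrak c$, which exists by Fact 1. For $y<\mathfrak c$ we want $z_y\in2^\omega$ and $O_y\subset2^\omega$; given these, put
$$D_y=\{x<y:z_x\in O_y\},\qquad x\sim y\iff x\in D_y\quad(x<y),$$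
and let $\sim$ be symmetric. We ask, for all $y$:

- (P1) $z_y\notin O_x$ for all $x<y$;
- (P2) $O_y$ is closed nowhere dense and $z_y\in O_y$;
- (P4) if $\xi<y$, $A_\xi\subset y$ and $z_y\in\overline{\{z_x:x\in A_\xi\}}$, then $D_y\cap A_\xi\ne\emptyset$.

A condition (P3), which controls cliques, comes in Section 6. By (P1) and (P2) the map $y\mapsto z_y$ is injective: if $x<y$, then $z_x\in O_x$ and $z_y\notin O_x$.

**Lemma 7.** If (P1), (P2), (P4) hold for all $y<\mathfrak c$, the graph has no independent set of size $\mathfrak c$.

*Proof.* Let $X\in[\mathfrak c]^{\mathfrak c}$; it is unbounded in $\mathfrak c$. Since $2^\omega$ is second countable, there is a countably infinite $A\subset X$ with $\{z_x:x\in A\}$ dense in $\{z_x:x\in X\}$. Let $A=A_\xi$. Because $\mathrm{cf}(\mathfrak c)>\omega$, $\sup A<\mathfrak c$, so there is $y\in X$ with $y>\xi$ and $y>\sup A$. Then $A_\xi\subset y$ and $z_y\in\overline{\{z_x:x\in A_\xi\}}$. By (P4) some $x\in A\subset X$ is adjacent to $y$. $\square$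

It remains to have few cliques. Assume CH for the rest of this section; then stages $y<\mathfrak c=\omega_1$ are countable, and the step can be done by hand. By the Baire category theorem choose $z_y\notin\bigcup_{x<y}O_x$. Let $A^0,A^1,\dots$ list, with repetitions if necessary, all $A_\xi$ to which (P4) applies at $y$; if there are none, let $O_y=\{z_y\}$. Choose $x_0,x_1,\dots$ in turn. When $x_m$ for $m<n$ are chosen, $z_y$ lies outside the closed set $O_{x_m}$ for each $m<n$, so there is $N_n\ge n$ with
$$[z_y\restriction N_n]\cap O_{x_m}=\emptyset\quad\text{for all }m<n,$$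
and, as $z_y$ is in the closure, there is $x_n\in A^n$ with $z_{x_n}\in[z_y\restriction N_n]$. Put $O_y=\{z_{x_n}:n<\omega\}\cup\{z_y\}$. This is a convergent sequence with its limit, so it is closed. It is countable, so it contains no nonempty open set. By injectivity of $x\mapsto z_x$ on $y+1$, we get $D_y=\{x_n:n<\omega\}$. So (P1), (P2), (P4) hold.

For $m<n$ we have $z_{x_n}\notin O_{x_m}$. Hence $x_n\ne x_m$, and if $x_n<x_m$, then $x_n\not\sim x_m$. So every neighbour of $x_m$ that lies in $D_y$ and is smaller than $x_m$ was chosen before $x_m$:

> every $\eta\in D_y$ has only finitely many smaller neighbours in $D_y$.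

Now let $w_0<w_1<\cdots<\eta<y$ be a clique of type $\omega+2$. All $w_n$ and $\eta$ lie in $D_y$, and $\eta$ has infinitely many smaller neighbours in $D_y$, a contradiction. With Lemma 7, this proves Theorem A under CH.

## 5. Without CH, freezing neighbours destroys the c.c.c.

If CH fails, stages $y$ may be uncountable, and uncountably many sets $A_\xi$ may have to be met. The natural plan is to replace the $\omega$ choices by a filter. Conditions would be $p=(F_p,n_p)$ with $F_p\subset y$ finite, a finite piece of $D_y$, and $n_p\in\omega$. An extension $q\le p$ has $F_q\supset F_p$, $n_q\ge n_p$, may add only points $x$ such that $z_x\restriction n_p=z_{x'}\restriction n_p$ for some $x'\in F_p\cup\{y\}$, and, copying the CH argument, obeys a freezing rule: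

> no $x\in F_q\setminus F_p$ lies in $D_\eta$ for any $\eta\in F_p$.

The sets $\{p:F_p\cap A\ne\emptyset\}$, for those $A$ that must be met, are dense by the argument of Section 4. If $\eta$ belongs to $F_p$ for some $p$ in the filter, then the freezing rule puts all smaller neighbours of $\eta$ in the generic set into the finite set $F_p$. What stops working is the chain condition, for a definite reason.

**Observation 8.** Assume $\mathrm{MA}$ and $\mathfrak c>\omega_1$. If (P1), (P2), (P4) hold for all $y<\mathfrak c$, then $D_b$ is uncountable for all sufficiently large $b<\mathfrak c$.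

*Proof.* For $\nu<\omega_1$ choose by recursion a countably infinite $A^\nu\subset\mathfrak c\setminus\bigcup_{\mu<\nu}A^\mu$ such that $\{z_x:x\in A^\nu\}$ is dense in $\{z_x:x\in\mathfrak c\setminus\bigcup_{\mu<\nu}A^\mu\}$. Let $A^\nu=A_{\xi_\nu}$. By Fact 4, $\mathfrak c$ is regular and larger than $\omega_1$, so every sufficiently large $b<\mathfrak c$ is above all $\xi_\nu$ and all elements of all $A^\nu$. For such $b$ and every $\nu$, (P4) applies to $A^\nu$ and gives $D_b\cap A^\nu\ne\emptyset$. The $A^\nu$ are pairwise disjoint, so $D_b$ is uncountable. $\square$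

Suppose $D_b$ is uncountable and $b<y$. Consider the conditions $p_a=(\{a,b\},0)$ for $a\in D_b$. If $q\le p_a,p_{a'}$ with $a\ne a'$, then $a'\in F_q\setminus\{a,b\}$ and $a'\in D_b$ while $b\in F_{p_a}$, which violates the freezing rule. So $\{p_a:a\in D_b\}$ is an uncountable antichain. If the plan could be carried out through all stages, Observation 8 would give a $b$ with $D_b$ uncountable, and the poset at stage $b+1$ would not be c.c.c. So when $\mathfrak c>\omega_1$ the plan fails at some stage.

## 6. Bounding $\Delta$ on adjacent pairs instead of counting neighbours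

In the antichain above, nothing dangerous happens when $a\not\sim a'$: then $a,a',b$ do not form a triangle. To exclude cliques of type $\omega+2$ it is not necessary that $\eta\in D_y$ have finitely many smaller neighbours in $D_y$. It suffices that the *cliques* among these neighbours be finite. We guarantee this by one promised integer per $\eta$, which bounds how late two adjacent smaller neighbours may split:

- (P3) $d_y:D_y\to\omega$, and whenever $\xi<\zeta<\eta$ are pairwise adjacent elements of $D_y$, then $\Delta(z_\xi,z_\zeta)<d_y(\eta)$.

For example, if $\xi<\zeta<\eta$ is a triangle in $D_y$, where $z_\xi$ begins with $000$ and $z_\zeta$ begins with $001$, then (P3) requires $d_y(\eta)\ge3$.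

**Claim 1.** If (P3) holds for all $y<\beta$, then no clique contained in $\beta$ has order type $\omega+2$.

*Proof.* Let $\{x_n:n<\omega\}\cup\{\eta,y\}$ be such a clique, with $x_0<x_1<\cdots<\eta<y$. All $x_n$ and $\eta$ are smaller neighbours of $y$, so they lie in $D_y$. For $m<n$ the elements $x_m<x_n<\eta$ of $D_y$ are pairwise adjacent, so $\Delta(z_{x_m},z_{x_n})<d_y(\eta)=:d$. Thus $n\mapsto z_{x_n}\restriction d$ is an injection of $\omega$ into the finite set $2^d$, a contradiction. $\square$

By Lemma 7 and Claim 1, Theorem A follows once we construct, under $\mathrm{MA}$, objects $z_y,O_y,d_y$ for $y<\mathfrak c$ satisfying (P1)–(P4). Then $c(\{x,y\})=1\iff x\sim y$ is a colouring witnessing $\mathfrak c\not\to(\mathfrak c,\omega+2)^2$.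

## 7. The poset at stage $y$

Assume $\mathrm{MA}$. Fix $y<\mathfrak c$ and suppose $z_x,O_x,d_x$ are defined for $x<y$ with (P1)–(P4).

**Step 1: choosing $z_y$.** This step secures (P1). The sets $O_x$, $x<y$, are fewer than $\mathfrak c$ closed nowhere dense sets, so by Fact 2 there is $z_y\in2^\omega\setminus\bigcup_{x<y}O_x$. As before, $x\mapsto z_x$ is then injective on $y+1$.

**Step 2: the poset $\mathbb P_y$.** It approximates $D_y$ and $d_y$ by finite pieces, and the closed set $O_y$ by its trace at a finite level. Conditions are $p=(F_p,d_p,n_p)$ with $F_p\subset y$ finite, $d_p:F_p\to\omega$ and $n_p\in\omega$ such that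

$(\#)$ whenever $\xi<\zeta<\eta$ are pairwise adjacent elements of $F_p$, then $\Delta(z_\xi,z_\zeta)<d_p(\eta)$.

Put $q\le p$ iff $F_q\supset F_p$, $d_q\supset d_p$, $n_q\ge n_p$, and for every $x\in F_q$ there is $x'\in F_p\cup\{y\}$ with $z_x\restriction n_p=z_{x'}\restriction n_p$. In words, from $p$ onwards the points of $O_y$ pass at level $n_p$ only through the finitely many nodes already visible in $p$.

The relation is transitive. Let $r\le q\le p$ and $x\in F_r$. There is $x'\in F_q\cup\{y\}$ with $z_x\restriction n_q=z_{x'}\restriction n_q$, hence $z_x\restriction n_p=z_{x'}\restriction n_p$. If $x'=y$ we are done. Otherwise $x'\in F_q$, and $q\le p$ gives $x''\in F_p\cup\{y\}$ with $z_{x'}\restriction n_p=z_{x''}\restriction n_p$. Also, $(F,d,n')\le(F,d,n)$ whenever $n'\ge n$.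

## 8. The chain condition

**Claim 3.** For every sequence $\langle p_i:i<\omega_1\rangle$ of conditions in $\mathbb P_y$ there are $i<j$ such that $p_i$ and $p_j$ are compatible. In particular, $\mathbb P_y$ is c.c.c.

*Proof.* Write $p_i=(F_i,d_i,n_i)$. We repeatedly pass to an uncountable set of indices and reindex it, preserving the order, by $\omega_1$.

**Step 1: make the conditions look alike.** There are countably many possibilities for each of the following data, so we may assume for all $i$: $n_i=n$; $F_i=\{x_i^1<\cdots<x_i^m\}$ with $m$ fixed; $d_i(x_i^k)=d^k$; and the set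
$$E=\{(k,l):k<l,\ x_i^k\sim x_i^l\}$$
does not depend on $i$.

**Step 2: record the non-adjacencies at a finite level.** Closed sets allow this. For each $i$ there is $N_i\ge n$ such that

- (a) the sequences $z_{x_i^k}\restriction N_i$, $1\le k\le m$, are pairwise distinct;
- (b) for $k<l$: $[z_{x_i^l}\restriction N_i]\cap O_{x_i^k}=\emptyset$;
- (c) for $k<l$ with $(k,l)\notin E$: $[z_{x_i^k}\restriction N_i]\cap O_{x_i^l}=\emptyset$.

For (a) use injectivity. For (b), $x_i^k<x_i^l$, so $z_{x_i^l}\notin O_{x_i^k}$ by (P1), and $O_{x_i^k}$ is closed. For (c), $x_i^k\not\sim x_i^l$ means $z_{x_i^k}\notin O_{x_i^l}$, which is closed. Each of these finitely many requirements persists when $N_i$ increases. Thin out so that $N_i=N$ and $z_{x_i^k}\restriction N=s_k$ for all $i$ and $k$. By (a) the $s_k$ are pairwise distinct.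

**Step 3: find two conditions whose corresponding elements are not adjacent.** This removes the only triangles that $(\#)$ cannot handle, those with two vertices lying over the same node $s_k$: the value $\Delta$ of two such vertices is at least $N$. By Fact 5, applied $m$ times, thin out so that for each $k$ the map $i\mapsto x_i^k$ is constant or strictly increasing. Let $K$ be the set of $k$ for which it is strictly increasing. We claim that *there are $i<j$ with $x_i^k\not\sim x_j^k$ for all $k\in K$.*

If $K=\emptyset$, any $i<j$ will do. Otherwise suppose the claim fails, and colour each pair $i<j$ by the least $k\in K$ with $x_i^k\sim x_j^k$. By Fact 3, $\omega_1\to(\omega+2)^2_{|K|}$, so there are $k\in K$ and $I\subset\omega_1$ of type $\omega+2$ all of whose pairs have colour $k$. As $i\mapsto x_i^k$ is strictly increasing, $\{x_i^k:i\in I\}\subset y$ is a clique of type $\omega+2$. This contradicts Claim 1 with $\beta=y$. So the induction hypothesis that there are no cliques of type $\omega+2$ below $y$ is itself used to get the chain condition at $y$.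

**Step 4: the candidate for a common extension.** Fix such $i<j$ and let $q=(F_i\cup F_j,\ d_i\cup d_j,\ n)$. Each $x\in F_i\cup F_j$ has a well-defined *index*, the unique $k$ with $z_x\restriction N=s_k$; the elements of index $k$ are $x_i^k$ and $x_j^k$. Both $d_i$ and $d_j$ take the value $d^k$ at elements of index $k$, so $d_i\cup d_j$ is a function. As $n\le N$, $z_{x_i^k}\restriction n=z_{x_j^k}\restriction n$. Hence, if $q$ is a condition, then $q\le p_i$ and $q\le p_j$.

**Step 5: $q$ satisfies $(\#)$.** The plan is to move any triangle of $F_i\cup F_j$ to a triangle of $F_i$ with the same indices. Let $\xi<\zeta<\eta$ in $F_i\cup F_j$ be pairwise adjacent, with indices $a,b,e$. Two distinct elements of the same index $k$ are $x_i^k$ and $x_j^k$ with $k\in K$, and they are not adjacent by the choice of $i,j$. So $a,b,e$ are distinct.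

Since $\xi<\zeta$ and $\xi\sim\zeta$, we have $z_\xi\in O_\zeta$, where $z_\xi\in[s_a]$ and $\zeta\in\{x_i^b,x_j^b\}$. If $b<a$, then (b), for $i$ or for $j$, gives $[s_a]\cap O_\zeta=\emptyset$, a contradiction. If $a<b$ and $(a,b)\notin E$, then (c) gives $[s_a]\cap O_\zeta=\emptyset$, a contradiction. So $a<b$ and $(a,b)\in E$. The same argument for $\zeta<\eta$ gives $b<e$ and $(b,e)\in E$, and for $\xi<\eta$ it gives $(a,e)\in E$.

Hence $x_i^a<x_i^b<x_i^e$ are pairwise adjacent elements of $F_i$. Because $s_a\ne s_b$ have the same length, $\Delta$ is decided by them, and $(\#)$ for $p_i$ yields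
$$\Delta(z_\xi,z_\zeta)=\Delta(s_a,s_b)=\Delta(z_{x_i^a},z_{x_i^b})<d^e=(d_i\cup d_j)(\eta).$$
So $q$ is a condition below $p_i$ and $p_j$. $\square$

Look again at the family that defeated freezing, $F=\{a,b\}$ with $b$ fixed and $a$ ranging over an uncountable $D_b$. Steps 3–5 produce $a\not\sim a'$, after thinning, and then $\{a,a',b\}$ contains no triangle, so $(\#)$ asks nothing of it.

## 9. Density, and the end of the recursion

**Claim 4.** The following sets are dense in $\mathbb P_y$:

- (i) $\mathcal E_x=\{p:x\in F_p\text{ or }z_x\restriction n_p\notin\{z_{x'}\restriction n_p:x'\in F_p\cup\{y\}\}\}$, for $x<y$;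
- (ii) $\mathcal E_s=\{p:\exists u\in2^{n_p},\ u\supseteq s,\ u\notin\{z_{x'}\restriction n_p:x'\in F_p\cup\{y\}\}\}$, for $s\in2^{<\omega}$;
- (iii) $\mathcal E_A=\{p:F_p\cap A\ne\emptyset\}$, for $A\subset y$ with $z_y\in\overline{\{z_x:x\in A\}}$.

*Proof.* Let $p$ be a condition.

**Step 1: (i), which will give $D_y$ no unintended elements.** If $x\in F_p$, then $p\in\mathcal E_x$. Otherwise $z_x\ne z_{x'}$ for all $x'\in F_p\cup\{y\}$ by injectivity, so $z_x$ is separated from these finitely many points at a high enough level, and it suffices to increase $n_p$.

**Step 2: (ii), which will make $O_y$ nowhere dense.** Increase $n_p$ until $n_p\ge|s|$ and $2^{n_p-|s|}>|F_p|+1$. There are more extensions of $s$ in $2^{n_p}$ than points in $F_p\cup\{y\}$, so some $u$ is free.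

**Step 3: (iii), which will give (P4).** By (P1), $z_y\notin O_\eta$ for all $\eta\in F_p$, and these sets are closed. So there is $N\ge n_p$ with $[z_y\restriction N]\cap O_\eta=\emptyset$ for all $\eta\in F_p$. Choose $x\in A$ with $z_x\in[z_y\restriction N]$. If $x\in F_p$, we are done. Suppose not. For every $\eta\in F_p$ we have $z_x\notin O_\eta$, so $x\notin D_\eta$. Thus $x$ is adjacent to no element of $F_p$ larger than $x$, and in every triple of pairwise adjacent elements of $F_p\cup\{x\}$ containing $x$, the largest element is $x$. The promises $d_p(\eta)$ already made are therefore not affected, and only a promise for $x$ must be found. Take $e\in\omega$ larger than all $\Delta(z_\xi,z_\zeta)$ with $\xi\ne\zeta$ in $F_p$. Then $q=(F_p\cup\{x\},d_p\cup\{(x,e)\},n_p)$ satisfies $(\#)$. Since $N\ge n_p$, $z_x\restriction n_p=z_y\restriction n_p$, so $q\le p$, and $q\in\mathcal E_A$. $\square$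

**Step 4: applying $\mathrm{MA}$.** We use the sets (i) for $x<y$, (ii) for $s\in2^{<\omega}$, and (iii) for those $A=A_\xi$ with $\xi<y$, $A_\xi\subset y$ and $z_y\in\overline{\{z_x:x\in A_\xi\}}$. These are at most $|y|+\aleph_0<\mathfrak c$ dense sets. By Claim 3 and $\mathrm{MA}$ there is a filter $G$ on $\mathbb P_y$ meeting all of them. Put
$$D=\bigcup_{p\in G}F_p,\qquad d_y=\bigcup_{p\in G}d_p,\qquad O_y=\overline{\{z_x:x\in D\}\cup\{z_y\}}.$$

**Step 5: what one condition says about all of $D$.** We observe:

$(*)$ if $p\in G$ and $x\in D\cup\{y\}$, then $z_x\restriction n_p\in\{z_{x'}\restriction n_p:x'\in F_p\cup\{y\}\}$.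

For $x=y$ this is trivial. For $x\in D$, pick $r\in G$ with $x\in F_r$ and $q\in G$ below $p$ and $r$. Then $x\in F_q$, and $q\le p$ gives the statement.

**Step 6: $D=D_y$.** By definition $D_y=\{x<y:z_x\in O_y\}$, so $D\subset D_y$. Conversely let $x<y$, $x\notin D$, and take $p\in G\cap\mathcal E_x$. Then $x\notin F_p$, so $z_x\restriction n_p$ is not among $z_{x'}\restriction n_p$, $x'\in F_p\cup\{y\}$. By $(*)$ the open set $[z_x\restriction n_p]$ misses $\{z_{x'}:x'\in D\cup\{y\}\}$. Hence $z_x\notin O_y$, that is, $x\notin D_y$.

**Step 7: (P2), (P3), (P4) at $y$.** For (P2), $O_y$ is closed and contains $z_y$. Given $s$, take $p\in G\cap\mathcal E_s$ with witness $u$. By $(*)$, $[u]$ misses $\{z_x:x\in D\cup\{y\}\}$ and hence its closure $O_y$, and $[u]\subset[s]$. So $O_y$ is nowhere dense. For (P3), $d_y$ is a function with domain $D=D_y$, since any two members of $G$ have a common extension in $G$. If $\xi<\zeta<\eta$ are pairwise adjacent in $D_y$, there is $p\in G$ with $\xi,\zeta,\eta\in F_p$, and $(\#)$ gives $\Delta(z_\xi,z_\zeta)<d_p(\eta)=d_y(\eta)$. For (P4), a member of $G\cap\mathcal E_{A_\xi}$ puts an element of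 $A_\xi$ into $D=D_y$.

This completes the recursion, and by Lemma 7 and Claim 1 it proves $\mathfrak c\not\to(\mathfrak c,\omega+2)^2$ under $\mathrm{MA}$. Since $\omega+2<\omega_1$, the theory in Theorem A is inconsistent. $\blacksquare$

## 10. The exact range of $\alpha$ (Theorem B)

Assume $\mathrm{MA}$. If $\alpha\ge\omega+2$, every set of type $\alpha$ contains a subset of type $\omega+2$. So the graph just constructed, with no clique of type $\omega+2$ and no independent set of type $\mathfrak c$, shows $\mathfrak c\not\to(\mathfrak c,\alpha)^2$. By Fact 4, $\mathfrak c$ is regular, and it is uncountable, so Proposition 6 gives $\mathfrak c\to(\mathfrak c,\omega+1)^2$. If $\alpha\le\omega+1$, a clique of type $\omega+1$ contains one of type $\alpha$, so $\mathfrak c\to(\mathfrak c,\alpha)^2$. $\blacksquare$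

## 11. Infinitely many colours on every large set (Theorem C, part 1)

We repeat the construction and let the filter also colour the edges at $y$ with the colours $1,2,\dots$; non-edges get colour $0$.

**Step 1: the enriched poset.** A condition is now $p=(F_p,d_p,n_p,e_p)$, where $(F_p,d_p,n_p)$ is as before and $e_p:F_p\to\omega\setminus\{0\}$. For $q\le p$ we also require $e_q\supset e_p$.

**Step 2: the chain condition survives.** In Step 1 of Claim 3, thin out also so that $e_i(x_i^k)$ is independent of $i$ for each $k$. In Step 4 of Claim 3, $e_i\cup e_j$ is then a function, because its value depends only on the index. The condition $(\#)$ does not mention $e_p$, so nothing else changes.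

**Step 3: denser dense sets.** Parts (i) and (ii) of Claim 4 only increase $n_p$ and are unchanged. In place of (iii) we use, for the same sets $A$ and for $1\le k<\omega$, the sets
$$\mathcal E_{A,k}=\{p:\exists x\in F_p\cap A,\ e_p(x)=k\}.$$
To see that $\mathcal E_{A,k}$ is dense, take $p$ and $N$ as in Step 3 of Claim 4. We have $z_y\in\overline{\{z_x:x\in A\}}$ and $z_y\ne z_x$ for all $x\in A$, so infinitely many points $z_x$, $x\in A$, lie in $[z_y\restriction N]$. Hence $x\in A$ with $z_x\in[z_y\restriction N]$ can be chosen outside $F_p$. Add it with the same $d$-value $e$ as before and with $e$-function value $k$. The argument there shows that the result is a condition below $p$. The number of dense sets used at stage $y$ is still at most $|y|+\aleph_0<\mathfrak c$.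

**Step 4: the colouring.** The filter gives $D_y,O_y,d_y$ as in Section 9, with (P1)–(P4), and $e_y=\bigcup_{p\in G}e_p:D_y\to\omega\setminus\{0\}$. In addition, for all $A_\xi$ to which (P4) applies at $y$ and all $k\ge1$, some $x\in D_y\cap A_\xi$ has $e_y(x)=k$. For $x<y$ define
$$f(\{x,y\})=e_y(x)\ \text{ if }x\in D_y,\qquad f(\{x,y\})=0\ \text{ otherwise.}$$

**Step 5: the two properties.** If $Y$ has type $\omega+2$ and $0\notin f''[Y]^2$, then $Y$ is a clique of type $\omega+2$, which Claim 1 forbids. Now let $X\in[\mathfrak c]^{\mathfrak c}$. Choose $A=A_\xi\subset X$ and $y\in X$ as in the proof of Lemma 7. For each $k\ge1$ there is $x\in D_y\cap A$ with $e_y(x)=k$, so $f(\{x,y\})=k$ with $x,y\in X$. Finally, $X$ has a subset of type $\omega+2$, on which $f$ cannot omit $0$, so $0\in f''[X]^2$. Hence $f''[X]^2=\omega$. $\blacksquare$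

## 12. Only productively c.c.c. posets are needed (Theorem C, part 2)

The proofs of Theorem A and of part 1 applied $\mathrm{MA}$ to Cohen forcing, in Fact 2, and to the posets $\mathbb P_y$ or their enriched versions. We show that the product of each of these with any c.c.c. poset $\mathbb Q$ is c.c.c.

**Step 1: countable posets.** Let $\mathbb P$ be countable and let $(p_i,q_i)$, $i<\omega_1$, be in $\mathbb P\times\mathbb Q$. Uncountably many of the $p_i$ coincide, and among the corresponding $q_i$ two are compatible because $\mathbb Q$ is c.c.c. So two of the pairs are compatible. This covers Cohen forcing.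

**Step 2: Claim 3 in a generic extension.** Let $\mathbb Q$ be c.c.c. and let $H$ be $\mathbb Q$-generic over $V$. We show that *in $V[H]$, every $\omega_1$-sequence of conditions of $\mathbb P_y$ has two compatible members.* The sets $O_x$ are not meant to be reinterpreted in $V[H]$. Instead, let $T_x\in V$ be the tree of initial segments of members of $O_x$. As $O_x$ is closed, for $z\in2^\omega\cap V$ and $s\in2^{<\omega}$ we have in $V$
$$z\in O_x\iff z\restriction N\in T_x\text{ for all }N,\qquad [s]\cap O_x=\emptyset\iff s\notin T_x.$$
The sequences of the $z_x,T_x,D_x,d_x$ for $x<y$ are in $V$, and conditions of $\mathbb P_y$ are finite objects, so $\mathbb P_y$, its ordering and the relation $\sim$ are the same in $V$ and $V[H]$. We go through the proof of Claim 3 in $V[H]$.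

- The thinning in Step 1, and Fact 5, are statements of ZFC and hold in $V[H]$.
- In Step 2, requirement (b) becomes $z_{x_i^l}\restriction N_i\notin T_{x_i^k}$, and (c) becomes $z_{x_i^k}\restriction N_i\notin T_{x_i^l}$. Suitable $N_i$ exist because each single non-membership $z_{x_i^l}\notin O_{x_i^k}$ or $z_{x_i^k}\notin O_{x_i^l}$ holds in $V$. They persist when $N_i$ grows, because trees are closed under initial segments.
- In Step 3, Fact 3 is a theorem of ZFC, so it holds in $V[H]$. Claim 1 with $\beta=y$ holds in $V[H]$ too: (P3) below $y$ is a statement about triples of ordinals and the functions $d_x$ from $V$, so it remains true, and the proof of Claim 1 uses nothing else, even for cliques that are not in $V$.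
- Step 4 is finite combinatorics. In Step 5, $\xi<\zeta$ and $\xi\sim\zeta$ give $s_a=z_\xi\restriction N\in T_\zeta$, and (b) or (c) gives $s_a\notin T_\zeta$ in the two bad cases. The rest is unchanged.

For the enriched posets the additional function $e_p$ is handled by the same extra thinning as in Section 11.

**Step 3: back to the product.** Let $(p_i,q_i)$, $i<\omega_1$, be in $\mathbb P_y\times\mathbb Q$; we find two compatible pairs. First, some $q\in\mathbb Q$ forces that $\{i<\omega_1:q_i\in H\}$ is unbounded in $\omega_1$. Otherwise this set is forced to be bounded in $\omega_1$. By c.c.c. there are only countably many possible values for the least bound, so one $\beta<\omega_1$ satisfies: it is forced that $q_i\in H$ implies $i<\beta$. But $q_\beta$ forces $q_\beta\in H$, a contradiction.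

Take $H$ generic with $q\in H$, and let $I=\{i<\omega_1:q_i\in H\}$. As $\mathbb Q$ is c.c.c., $\omega_1$ is preserved, so $I$ is uncountable in $V[H]$ and has order type $\omega_1$ there. By Step 2 there are $i<j$ in $I$ with $p_i,p_j$ compatible in $\mathbb P_y$. Since $q_i,q_j\in H$, they are compatible in $\mathbb Q$. So $(p_i,q_i)$ and $(p_j,q_j)$ are compatible, and $\mathbb P_y\times\mathbb Q$ is c.c.c. $\blacksquare$
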